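\title{Cartier-anti-nilpotent local rings need not be $F$-anti-nilpotent}

\begin{abstract}
An $F$-finite local ring of prime characteristic $p$ is $F$-anti-nilpotent if Frobenius acts injectively on every quotient of its local cohomology modules by a Frobenius-stable submodule. It is Cartier-anti-nilpotent if the trace of Frobenius maps every trace-stable submodule of the cohomology of its dualizing complex onto itself. The first condition implies the second. We show that the converse fails: for every $F$-finite field $k$ and every $d\ge 2$ there is an $F$-finite local domain of dimension $d$ with residue field $k$ that is Cartier-anti-nilpotent but not $F$-anti-nilpotent. We also show that a ring is $F$-anti-nilpotent exactly when its completion, or its henselization, or each of its \'etale neighborhoods is Cartier-anti-nilpotent, and that the converse does hold in dimension at most one.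
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The two conditions}

All rings are commutative, Noetherian and of prime characteristic $p$, and $F$ is the Frobenius endomorphism $r\mapsto r^p$. For an $R$-module $M$, let $F_*M$ be the abelian group $M$, with elements written $F_*x$, and with the $R$-action $r\cdot F_*x=F_*(r^px)$. The ring $R$ is \emph{$F$-finite} if $F_*R$ is a finitely generated $R$-module.

An \emph{$R[F]$-module} is an $R$-module $M$ with an additive map $F\colon M\to M$ such that $F(rx)=r^pF(x)$. An \emph{$R[F]$-submodule} is an $R$-submodule $N$ with $F(N)\subseteq N$. The module $M$ is \emph{anti-nilpotent} if $F$ is injective on $M/N$ for every $R[F]$-submodule $N$. Equivalently, every $w\in M$ lies in $\sum_{e\ge1}RF^e(w)$: this sum is an $R[F]$-submodule containing $F(w)$, and it lies in every $R[F]$-submodule containing $F(w)$. For a local ring $(R,\mathfrak m)$, the Frobenius of $R$ makes each local cohomology module $H^i_{\mathfrak m}(R)$ an $R[F]$-module, and $R$ is \emph{$F$-anti-nilpotent} if all of these are anti-nilpotent. The case $N=0$ says that Frobenius is injective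 on local cohomology; the definition asks that this survive in every quotient on which Frobenius still acts.

A \emph{Cartier module} is an $R$-module $C$ with an $R$-linear map $\phi\colon F_*C\to C$, that is, an additive map with $\phi(F_*(r^pg))=r\phi(F_*g)$. A \emph{Cartier submodule} is a submodule $N$ with $\phi(F_*N)\subseteq N$. Following Schwede--Smith, $C$ is \emph{anti-nilpotent} if $\phi(F_*N)=N$ for every Cartier submodule $N$. An $F$-finite ring $R$ has a dualizing complex $\omega_R^\bullet$, and the Grothendieck trace of Frobenius makes each $H^{-i}(\omega_R^\bullet)$ a Cartier module (Section~\ref{sec:duality} recalls how). The ring $R$ is \emph{Cartier-anti-nilpotent} if all of these are anti-nilpotent.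

We use two known facts.
\begin{itemize}
\item[(F1)] An $F$-finite local ring that is $F$-anti-nilpotent is Cartier-anti-nilpotent.
\item[(F2)] An $F$-finite ring is Cartier-anti-nilpotent if and only if all its localizations are.
\end{itemize}
This paper answers the following question, posed in \cite{DMV}.

\begin{quote}
\emph{Let $(R,\mathfrak m)$ be an $F$-finite local ring. If $R$ is Cartier-anti-nilpotent, is it $F$-anti-nilpotent?}
\end{quote}

\begin{example}\label{ex:regular}
Let $(S,\mathfrak n)$ be a regular local ring of dimension $d$ with regular system of parameters $x_1,\dots,x_d$, and put $x=x_1\cdots x_d$. Recall that $H^i_{\mathfrak n}(S)=0$ for $i\ne d$; that $H^d_{\mathfrak n}(S)$ consists of the classes $[a/x^n]$, with $[a/x^n]=0$ if and only if $a\in(x_1^n,\dots,x_d^n)$; that $F[a/x^n]=[a^p/x^{pn}]$; and that every nonzero submodule contains $\eta=[1/x]$. The kernel of $F$ is a submodule and $F(\eta)=[1/x^p]\neq0$, so $F$ is injective. A nonzero $S[F]$-submodule contains all $F^e(\eta)=[1/x^{p^e}]$, and these generate $H^d_{\mathfrak n}(S)$. So $S$ is $F$-anti-nilpotent, and it is Cartier-anti-nilpotent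 by (F1) if it is $F$-finite.
\end{example}

There are good reasons to expect a positive answer. By local duality $H^i_{\mathfrak m}(R)$ is the Matlis dual of $H^{-i}(\omega_R^\bullet)$, and injectivity of $F$ on the first module is equivalent to surjectivity of $\phi$ on the second, for every $F$-finite local ring (Lemma~\ref{lem:dual}). A positive answer would also be useful: together with (F1) and (F2) it would show at once that $F$-anti-nilpotence passes to localizations. The reason for doubt is that the two conditions quantify over different sets of submodules. The module $H^i_{\mathfrak m}(R)$ and its submodules do not change when $R$ is completed, and the annihilator of such a submodule under Matlis duality lives in the completion of $H^{-i}(\omega_R^\bullet)$. So $F$-anti-nilpotence tests Cartier submodules defined over $\widehat R$, while Cartier-anti-nilpotence tests only those defined over $R$.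

\subsection{Results}

The answer to the question is no, for every prime $p$.

\begin{theorem}\label{thm:A}
Let $k$ be any $F$-finite field of characteristic $p$ and let $d\ge2$. There is an $F$-finite local domain $(R,\mathfrak m,k)$ of dimension $d$, Cohen--Macaulay if $d=2$, that is Cartier-anti-nilpotent but not $F$-anti-nilpotent.
\end{theorem}

The next theorem locates the obstruction. An \emph{\'etale neighborhood} of $(R,\mathfrak m)$ is the local ring of an \'etale $R$-algebra at a prime over $\mathfrak m$ with trivial residue field extension.

\begin{theorem}\label{thm:B}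
For an $F$-finite local ring $(R,\mathfrak m)$ the following are equivalent:
\begin{itemize}
\item[(a)] $R$ is $F$-anti-nilpotent;
\item[(b)] the completion $\widehat R$ is Cartier-anti-nilpotent;
\item[(c)] the henselization $R^h$ is Cartier-anti-nilpotent;
\item[(d)] every \'etale neighborhood $R'$ of $R$ is Cartier-anti-nilpotent.
\end{itemize}
\end{theorem}

In particular the answer is yes for henselian rings. By Theorem~\ref{thm:A}, Cartier-anti-nilpotence does not pass to \'etale neighborhoods, to $R^h$, or to $\widehat R$.

\begin{theorem}\label{thm:C}
Let $(R,\mathfrak m)$ be an $F$-finite local ring with $\dim R\le1$. If $R$ is Cartier-anti-nilpotent, then it is $F$-anti-nilpotent. So the bound $d\ge2$ in Theorem~\ref{thm:A} is sharp.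
\end{theorem}

Theorem~\ref{thm:B} says that a counterexample must have a bad Cartier submodule that appears only on an \'etale neighborhood. The simplest thing that appears \'etale locally is an idempotent, and idempotents are fixed by Frobenius. Section~\ref{sec:cover} uses this to build a counterexample among modules over a discrete valuation ring $A$: the quotient $B/A$, where $B$ is a domain, finite over $A$, that splits into two branches after completion. Section~\ref{sec:ring} places the local cohomology of $B/A$ inside that of a ring, by gluing; this costs one dimension. Sections~\ref{sec:B} and~\ref{sec:C} prove Theorems~\ref{thm:B} and~\ref{thm:C}; they depend only on Section~\ref{sec:duality}.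

\section{Duality between Frobenius actions and Cartier structures}\label{sec:duality}

In this section $(R,\mathfrak m,k)$ is an $F$-finite local ring, $E_R$ is the injective hull of $k$, and $(-)^\vee=\operatorname{Hom}_R(-,E_R)$. The functor $(-)^\vee$ is exact and kills no nonzero module, so a map is surjective if and only if its dual is injective.

\subsection{Frobenius on local cohomology}

An $R[F]$-module structure on $M$ is the same as an $R$-linear map $F_M\colon M\to F_*M$, $x\mapsto F_*(F(x))$. The functor $F_*$ is exact and applies termwise to complexes. The \v{C}ech complex gives $H^i_{\mathfrak m}(F_*M)=F_*H^i_{\mathfrak m}(M)$, so $H^i_{\mathfrak m}(F_M)$ makes $H^i_{\mathfrak m}(M)$ an $R[F]$-module; on \v{C}ech cochains the action is $x/a\mapsto F(x)/a^p$. A short exact sequence of $R[F]$-modules gives a short exact sequence of \v{C}ech complexes compatible with $F$, so all maps in the long exact sequence commute with $F$.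

\subsection{The dualizing complex and the trace}

Let $D^b_f(R)$ be the derived category of complexes with bounded, finitely generated cohomology. We recall the standard facts.
\begin{itemize}
\item[(D1)] A complex $\omega\in D^b_f(R)$ is a \emph{normalized dualizing complex} if and only if $\operatorname{RHom}_R(k,\omega)\cong k$. It is unique up to isomorphism, $\operatorname{Hom}_{D(R)}(\omega,\omega)=R$, and $\operatorname{R\Gamma}_{\mathfrak m}(\omega)\cong E_R$. If $R$ is Gorenstein of dimension $n$, then $\omega\cong R[n]$.
\item[(D2)] If $R\to R'$ is a finite local homomorphism, then $\operatorname{RHom}_R(R',\omega)$ is a normalized dualizing complex of $R'$.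
\item[(D3)] A localization of a dualizing complex is dualizing, and a dualizing complex over a field is a shift of the field.
\item[(D4)] (Local duality.) For $M$ finitely generated, write $\operatorname{Ext}^{-i}_R(M,\omega)=\operatorname{Hom}_{D(R)}(M[i],\omega)$. A morphism $g\colon M[i]\to\omega$ induces $H^0_{\mathfrak m}(g)\colon H^i_{\mathfrak m}(M)\to H^0_{\mathfrak m}(\omega)=E_R$, and the pairing $\langle g,w\rangle=H^0_{\mathfrak m}(g)(w)$ gives a natural isomorphism $H^i_{\mathfrak m}(M)\cong\operatorname{Ext}^{-i}_R(M,\omega)^\vee$.
\end{itemize}
From now on $\omega=\omega_R^\bullet$ is normalized. Since the definition of Cartier-anti-nilpotence involves all $i$, the normalization does not affect it.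

Apply (D2) to the finite map $R\to F_*R$, $r\mapsto F_*(r^p)$. Both $F_*\omega$ and $\operatorname{RHom}_R(F_*R,\omega)$ are normalized dualizing complexes of the ring $F_*R$, so there is an isomorphism $\theta\colon F_*\omega\to\operatorname{RHom}_R(F_*R,\omega)$ in $D(F_*R)$. The \emph{trace} $\operatorname{Tr}\colon F_*\omega\to\omega$ is $\theta$ followed by evaluation at $F_*1$. By (D1), another choice of $\theta$ replaces $\operatorname{Tr}$ by $\operatorname{Tr}\circ F_*u$ for a unit $u$ of $R$. Adjunction and $\theta$ give
\[
\operatorname{RHom}_R(F_*M,\omega)\cong\operatorname{RHom}_{F_*R}\bigl(F_*M,\operatorname{RHom}_R(F_*R,\omega)\bigr)\cong F_*\operatorname{RHom}_R(M,\omega),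
\]
under which $\operatorname{Tr}\circ F_*g$ corresponds to $F_*g$. Put $\operatorname{Tr}^1=\operatorname{Tr}$ and $\operatorname{Tr}^e=\operatorname{Tr}\circ F_*\operatorname{Tr}^{e-1}$. Iterating, we obtain Grothendieck duality for $F^e$ in the form we need: for $M$ finitely generated, the map
\begin{equation}\label{eq:gd}
\operatorname{Ext}^{-i}_R(M,\omega)\to\operatorname{Ext}^{-i}_R(F^e_*M,\omega),\qquad g\mapsto\operatorname{Tr}^e\circ F^e_*g,
\end{equation}
is bijective.

\subsection{Cartier structures on Ext modules}

Our rings will be analyzed through exact sequences such as $0\to R\to S\to S/R\to0$, so we need the Cartier structure for $R[F]$-modules and not only for $R$. Let $M$ be a finitely generated $R[F]$-module. For $g\colon M[i]\to\omega$ set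
\[
\phi(F_*g)=\operatorname{Tr}\circ F_*g\circ F_M[i].
\]
Since $F_*(r^pg)=r\,F_*g$, this makes $\operatorname{Ext}^{-i}_R(M,\omega)$ a Cartier module, and for $M=R$ it is the structure on $H^{-i}(\omega)$ induced by the trace. Changing $\operatorname{Tr}$ by a unit $u$ replaces $\phi(F_*g)$ by $\phi(F_*(ug))$, which changes neither the Cartier submodules $N$ nor the modules $\phi(F_*N)$. The iterate $\phi^e=\phi\circ F_*\phi^{e-1}$ is $\phi^e(F^e_*g)=\operatorname{Tr}^e\circ F^e_*g\circ F^e_M[i]$, where $F^e_M(x)=F^e_*(F^e(x))$.

A short exact sequence $0\to M'\to M\to M''\to0$ of finitely generated $R[F]$-modules yields a long exact sequence of Cartier modules. Indeed, each map in the long exact Ext sequence is composition with a shift of a morphism $\beta$ in the triangle $M'\to M\to M''\to M'[1]$. The Frobenius actions form a morphism from the short exact sequence to its image under the exact functor $F_*$, so $F\circ\beta=F_*\beta\circ F$ for all three morphisms. Hence $\phi(F_*(g\circ\beta))=\operatorname{Tr}\circ F_*g\circ F_*\beta\circ F=\phi(F_*g)\circ\beta$.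

\begin{lemma}\label{lem:dual}
Let $M$ be a finitely generated $R[F]$-module, $C=\operatorname{Ext}^{-i}_R(M,\omega)$, $c\in R$ and $e\ge1$. Then $\phi^e(F^e_*(cC))=C$ if and only if the map $w\mapsto cF^e(w)$ is injective on $H^i_{\mathfrak m}(M)$.
\end{lemma}

\begin{proof}
The map $\alpha\colon M\to F^e_*M$, $x\mapsto F^e_*(cF^e(x))$, is $R$-linear. The bijection \eqref{eq:gd} followed by $\operatorname{Ext}^{-i}_R(\alpha,\omega)$ sends $g$ to $\operatorname{Tr}^e\circ F^e_*g\circ\alpha[i]=\phi^e(F^e_*(cg))$. So $\phi^e(F^e_*(cC))=C$ if and only if $\operatorname{Ext}^{-i}_R(\alpha,\omega)$ is surjective, that is, if and only if its Matlis dual is injective. Since $F^e_*M$ is finitely generated, (D4) identifies this dual with $H^i_{\mathfrak m}(\alpha)\colon H^i_{\mathfrak m}(M)\to F^e_*H^i_{\mathfrak m}(M)$, which is $w\mapsto F^e_*(cF^e(w))$.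
\end{proof}

The lemma needs no completeness. It gives the one criterion for anti-nilpotence that we use: a Cartier submodule that is large enough to contain $cC$ for a harmless $c$ must be everything.

\begin{lemma}\label{lem:test}
Let $M$ and $C$ be as in Lemma~\ref{lem:dual}. Suppose that for every nonzero Cartier submodule $N\subseteq C$ there are $c\in R$ and $e\ge1$ such that $cC\subseteq N$ and $cF^e$ is injective on $H^i_{\mathfrak m}(M)$. Then $C$ is anti-nilpotent.
\end{lemma}

\begin{proof}
For such $N,c,e$, Lemma~\ref{lem:dual} gives $C=\phi^e(F^e_*(cC))\subseteq\phi^e(F^e_*N)\subseteq\phi(F_*N)\subseteq N\subseteq C$. So $\phi(F_*N)=N$.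
\end{proof}

\begin{lemma}\label{lem:ext}
Let $0\to C'\to C\xrightarrow{\pi}C''\to0$ be an exact sequence of Cartier modules. If $C$ is anti-nilpotent, so is $C''$. If $C'$ and $C''$ are anti-nilpotent, so is $C$.
\end{lemma}

\begin{proof}
If $N''\subseteq C''$ is a Cartier submodule, so is $N=\pi^{-1}(N'')$, and $\phi(F_*N)=N$ implies $\phi(F_*N'')=\pi(\phi(F_*N))=N''$. Now let $C'$ and $C''$ be anti-nilpotent and let $N\subseteq C$ be a Cartier submodule. Then $\phi(F_*N)$ is a submodule of $N$ that contains $\phi(F_*(N\cap C'))=N\cap C'$ and has image $\phi(F_*\pi(N))=\pi(N)$ in $C''$. Hence it equals $N$.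
\end{proof}

\subsection{Modules over a discrete valuation ring}

For a free module over a discrete valuation ring, the Cartier structure is the transpose of the Frobenius action, and Cartier submodules can be studied at the generic point.

\begin{lemma}\label{lem:dvr}
Let $R\to A$ be a surjection onto a discrete valuation ring with uniformizer $t$ and fraction field $K$. Let $V$ be an $A[F]$-module that is free of finite rank over $A$, viewed as an $R[F]$-module, and extend $F$ to $V_K=V[1/t]$ by $F(b/t^m)=F(b)/t^{pm}$. Let $\omega_A=\operatorname{Ext}^{-1}_R(A,\omega)$ with Cartier structure $T$, and let $Q=\operatorname{Ext}^{-1}_R(V,\omega)$ with Cartier structure $\phi$.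
\begin{itemize}
\item[(a)] The module $\omega_A$ is free of rank one over $A$, and $T$ is surjective.
\item[(b)] There is an isomorphism $Q\cong\operatorname{Hom}_A(V,\omega_A)$ under which $\phi(F_*g)(b)=T\bigl(F_*(g(F(b)))\bigr)$ for $g\in Q$, $b\in V$.
\item[(c)] If $N\subseteq Q$ is a Cartier submodule, then $N^\perp=\{b\in V_K: g(b)=0\text{ for all }g\in N\}$ is an $F$-stable $K$-subspace of $V_K$. If $N^\perp=0$, then $t^nQ\subseteq N$ for some $n$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By (D2) and (D1), $\operatorname{RHom}_R(A,\omega)\cong A[1]$. Frobenius is injective on $H^1_{\mathfrak m}(A)=K/A$, since the $p$-th power of an element of negative valuation has negative valuation. Lemma~\ref{lem:dual} with $c=1$, $e=1$ shows that $T$ is surjective.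

(b) For $b\in V$ let $\lambda_b\colon A\to V$, $a\mapsto ab$, and for $g\colon V[1]\to\omega$ put $g(b)=g\circ\lambda_b[1]\in\omega_A$. This is $A$-linear in $b$ and defines a map $Q\to\operatorname{Hom}_A(V,\omega_A)$, which is an isomorphism because it respects direct sums in $V$ and is the identity for $V=A$. From $F(ab)=a^pF(b)$ we get $F_V\circ\lambda_b=F_*(\lambda_{F(b)})\circ F_A$. Omitting shifts,
\[
\phi(F_*g)(b)=\operatorname{Tr}\circ F_*g\circ F_V\circ\lambda_b=\operatorname{Tr}\circ F_*(g\circ\lambda_{F(b)})\circ F_A=T\bigl(F_*(g(F(b)))\bigr).
\]

(c) As $N^\perp$ is spanned over $K$ by $N^\perp\cap V$, it suffices to show that $g(F(b))=0$ for $b\in N^\perp\cap V$ and $g\in N$. For $a\in A$ we have $\phi(F_*(ag))\in N$, so (b) gives $T(F_*(a\,g(F(b))))=0$. If $g(F(b))\ne0$, then $A\,g(F(b))$ contains $t^{pm}\omega_A$ for some $m$, and $T(F_*(t^{pm}\omega_A))=t^m\omega_A\ne0$ by (a), a contradiction. Finally, $N[1/t]$ is a subspace of $Q[1/t]=\operatorname{Hom}_K(V_K,\omega_A[1/t])$, the dual of a finite-dimensional space, with annihilator $N^\perp$. If $N^\perp=0$ then $N[1/t]=Q[1/t]$, and $t^nQ\subseteq N$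 for some $n$ because $Q$ is finitely generated and torsion-free.
\end{proof}

\section{A cover with one split point and one wildly ramified point}\label{sec:cover}

We look for an $A[F]$-module $V$ as in Lemma~\ref{lem:dvr} such that $Q$ is anti-nilpotent and $H^1_{(t)}(V)$ is not. Lemmas~\ref{lem:test} and~\ref{lem:dvr} show how to get the first property: $V_K$ should have no $F$-stable subspaces except $0$ and $V_K$, and $t^nF^e$ should be injective on $H^1_{(t)}(V)$ for $e\gg0$. For the second, the completion $\widehat V$ should have an $F$-stable submodule such that $F$ is not injective on $H^1_{(t)}$ of the quotient. We take $V=B/A$ for a finite extension of domains $A\subseteq B$ with two maximal ideals in $B$. Then $\widehat B$ has an idempotent that $B$ lacks, and this gives the $F$-stable submodule. Ramification of index $p$ at one of the two points will destroy injectivity on the quotient.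

\subsection{The cover}

Let $k$ be an $F$-finite field, $L=k(y)$, and
\[
s=y^p+\frac1y,\qquad t=\frac1s=\frac{y}{1+y^{p+1}},\qquad K=k(t),\qquad A=k[t]_{(t)}.
\]
The element $y$ is a root of $f(Y)=Y^{p+1}-sY+1$. This polynomial has degree one in $s$ with coprime coefficients $-Y$ and $Y^{p+1}+1$, so it is irreducible in $k[s,Y]$, and hence in $K[Y]$ by Gauss's lemma. Moreover $f'(y)=y^p-s=-1/y\ne0$. So $L/K$ is separable of degree $p+1$.

Put $u=1/y$. Then
\begin{equation}\label{eq:tu}
t=\frac{u^p}{1+u^{p+1}},\qquad\text{equivalently}\qquad u^{-p}=t^{-1}-u .
\end{equation}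
The zeros of $t$ on the $y$-line are $y=0$, of order one, and $y=\infty$, of order $p$. Let $B$ be the integral closure of $A$ in $L$. It is finite over $A$ because $L/K$ is separable, and it is a Dedekind domain with two maximal ideals $\mathfrak n_0$ and $\mathfrak n_\infty$, whose local rings are $k[y]_{(y)}$ and $k[u]_{(u)}$. Also $B[1/t]=L$. Put
\[
V=B/A,\qquad F[b]=[b^p].
\]
This is an $A[F]$-module. It is torsion-free, since $B\cap K=A$, and so free of rank $p$, with $V_K=L/K$.

We regard $\widehat A=k[[t]]$ as a subring of $k[[u]]$ through \eqref{eq:tu}, and write $v$ for the $u$-adic valuation of $k((u))$. The values of $v$ on $k((t))^\times$ are the multiples of $p$.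

\begin{lemma}\label{lem:complete}
There is an isomorphism of $\widehat A[F]$-modules $\widehat V\cong k[[u]]$, where $F$ is the $p$-th power map on $k[[u]]$. It sends the class of the idempotent $\varepsilon=(1,0)\in\widehat B=k[[u]]\times k[[y]]$ to $1$. Consequently $H^1_{(t)}(V)\cong k((u))/k[[u]]$ as $A[F]$-modules, with $F[h]=[h^p]$.
\end{lemma}

\begin{proof}
The $t$-adic completion of $B$ is the product of the completions of its two local rings, which gives $\widehat B=k[[u]]\times k[[y]]$. Since $t=y-y^{p+2}+\cdots$ is a uniformizer of $k[[y]]$, we have $k[[y]]=k[[t]]$. The map $\widehat B\to k[[u]]$, $(h,g)\mapsto h-g$ with $g\in k[[t]]\subseteq k[[u]]$, is $k[[t]]$-linear and surjective, its kernel is the diagonal copy of $\widehat A$, and it commutes with $p$-th powers. This proves the first two claims, as $\widehat V=\widehat B/\widehat A$. The natural map from $H^1_{(t)}(V)=V[1/t]/V$ to $\widehat V[1/t]/\widehat V$ commutes with $F$, and it is bijective because $V$ is free and $K/A=k((t))/k[[t]]$.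
\end{proof}

\subsection{The case $p=2$}\label{subsec:p2}

Everything is visible for $p=2$, where $L/K$ is a cubic extension, $V$ has rank two, and $u^2=t(1+u^3)$.

\emph{Over $A$ there is no $F$-stable line.} A line in $L/K$ is spanned by the class of some $l\in L\setminus K$, and it is $F$-stable if and only if $l^2\in Kl+K$. Then $[K(l):K]=2$, which does not divide $[L:K]=3$. By Lemma~\ref{lem:dvr}(c), every nonzero Cartier submodule of $Q=\operatorname{Hom}_A(V,\omega_A)$ contains some $t^nQ$. Lemma~\ref{lem:W}(a) below supplies the injectivity that Lemma~\ref{lem:test} requires, so $Q$ is anti-nilpotent.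

\emph{Over $\widehat A$ there is one.} In $\widehat V=k[[u]]=k[[t]]\oplus k[[t]]u$, the line $k[[t]]\cdot 1$ spanned by $\varepsilon$ is $F$-stable. Substituting $u^2=t+tu^3$ into itself gives
\[
u^2=t+tu\cdot u^2=t+t^2(u+u^4).
\]
So for $b=a_0+a_1u$ we have $F(b)=a_0^2+a_1^2u^2\in k[[t]]+t^2k[[u]]$. On the rank-one quotient $\overline V=k[[u]]/k[[t]]$ this says $F(\overline V)\subseteq t^2\overline V$. Hence $F$ kills the nonzero submodule $t^{-1}\overline V/\overline V$ of $H^1_{(t)}(\overline V)$, which is a quotient of the $A[F]$-module $H^1_{(t)}(V)$. So $H^1_{(t)}(V)$ is not anti-nilpotent.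

\emph{The dual picture.} Apply Lemma~\ref{lem:dvr} over $\widehat A$ to $\widehat V$, and let $C=\{g\in\operatorname{Hom}_{\widehat A}(\widehat V,\omega_{\widehat A}): g(1)=0\}$, a free module of rank one. For $g\in C$ we have $\phi(F_*g)(1)=T(F_*(g(1)))=0$, so $C$ is a Cartier submodule, and $\phi(F_*g)(b)\in T(F_*(t^2\omega_{\widehat A}))=t\omega_{\widehat A}$ for all $b$. Thus $\phi(F_*C)\subseteq tC\neq C$. This is the bad Cartier submodule that exists over $\widehat A$ and has no counterpart over $A$.

For general $p$, the second and third steps are replaced by a valuation count, and the first needs the Galois group of the cover.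

\subsection{Frobenius on the local cohomology of $V$}

\begin{lemma}\label{lem:W}
Let $W=H^1_{(t)}(V)=k((u))/k[[u]]$.
\begin{itemize}
\item[(a)] If $n\ge0$ and $p^e>np$, then $t^nF^e$ is injective on $W$.
\item[(b)] The image $N$ of $k((t))$ in $W$ is an $A[F]$-submodule, and $F$ is not injective on $W/N$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $v(h)=-i\le-1$, then $v(t^nh^{p^e})=np-ip^e\le np-p^e<0$.

(b) The subfield $k((t))$ is an $A$-submodule of $k((u))$ closed under $p$-th powers. By \eqref{eq:tu}, $F[u^{-1}]=[t^{-1}-u]=[t^{-1}]\in N$. If $[u^{-1}]$ were in $N$, then $u^{-1}-\beta\in k((t))$ for some $\beta\in k[[u]]$. But $v(u^{-1}-\beta)=-1$ is not a multiple of $p$.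
\end{proof}

\begin{remark}\label{rem:design}
Both terms of $s=y^p+1/y$ are needed. The term $y^p$ makes the ramification index equal to $p$. If instead $t=u^m$ with $p\nmid m$, then $k((u))/(k((t))+k[[u]])$ has the $k$-basis $u^{-i}$ with $i\ge1$, $m\nmid i$, and $F\bigl(\sum a_iu^{-i}\bigr)=\sum a_i^pu^{-pi}$ with $m\nmid pi$, so $F$ is injective and (b) fails. The term $1/y$ creates the second point and makes $L/K$ separable. For $s=y^p$ and $k$ perfect we would have $L^p=K$, so that $F$ is zero on $L/K$ and no nonzero quotient or dual could be anti-nilpotent.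
\end{remark}

\subsection{Frobenius-stable subspaces of $L/K$}

The degree argument of Section~\ref{subsec:p2} works because a Frobenius-stable line gives a quadratic equation when $p=2$. In general we extend scalars until $L$ splits completely. There the $F$-stable subspaces turn out to be defined over $\mathbb F_p$, and those that come from $K$ are stable under the Galois group. The problem becomes one about a permutation representation over $\mathbb F_p$.

\begin{lemma}\label{lem:irred}
Let $G$ be a group that acts transitively on a set $X$ with $p+1$ elements and contains an element $\sigma$ acting as a $p$-cycle. Then $Z=\{z\in\mathbb F_p^X:\sum_{\xi}z_\xi=0\}$ is an irreducible $\mathbb F_p[G]$-module.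
\end{lemma}

\begin{proof}
Let $e_\xi$ be the standard basis vectors, $\mathbf 1=\sum_\xi e_\xi$, and let $\xi_0$ be the fixed point of $\sigma$. Let $U'\subseteq Z$ be a nonzero submodule. Since $(\sigma-1)^p=\sigma^p-1$ acts as zero, $\sigma-1$ is nilpotent on $U'$, so $U'$ contains a nonzero vector $z$ fixed by $\sigma$. Such a vector has a constant value $a$ on $X\setminus\{\xi_0\}$ and a value $a_0$ at $\xi_0$. Its coordinate sum is $pa+a_0=a_0$, so $a_0=0$, $a\neq0$, and $\mathbf 1-e_{\xi_0}\in U'$. By transitivity $\mathbf 1-e_\xi\in U'$ for all $\xi$. So $U'$ contains all differences $e_\xi-e_{\xi'}$, and these span $Z$.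
\end{proof}

\begin{proposition}\label{prop:simple}
The only $F$-stable $K$-subspaces of $L/K$ are $0$ and $L/K$.
\end{proposition}

\begin{proof}
\emph{The Galois group.} Let $\Omega'$ be a splitting field of $f$ over $k((t))$, let $X\subseteq\Omega'$ be the set of the $p+1$ roots of $f$, let $\Omega=K(X)$ and $G=\operatorname{Gal}(\Omega/K)$. The group $G$ acts faithfully on $X$, and transitively since $f$ is irreducible over $K$. Restriction embeds $\Gamma=\operatorname{Gal}(\Omega'/k((t)))$ in $G$. The root $y=u^{-1}\in k((u))$ of $f$ has degree $p$ over $k((t))$: the field $k((u))$ has degree $p$ over $k((t))$ by Lemma~\ref{lem:complete}, and $1,u,\dots,u^{p-1}$ are linearly independent because their valuations are distinct modulo $p$. So $p$ divides $|\Gamma|$, and $G$ contains an element $\sigma$ of order $p$. Its cycles on $X$ have length $1$ or $p$, not all of length $1$; as $|X|=p+1<2p$, it is a $p$-cycle. Lemma~\ref{lem:irred} applies to $G$.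

\emph{Extension of scalars.} Identify $L\otimes_K\Omega=\Omega[Y]/(f)$ with $\Omega^X$ by $h(y)\otimes c\mapsto(c\,h(\xi))_{\xi\in X}$. The Frobenius of this ring is the coordinatewise $p$-th power. An element $\gamma\in G$, acting through the second factor, acts by $(\gamma z)_\xi=\gamma(z_{\gamma^{-1}\xi})$; on $\mathbb F_p^X$ this is the permutation action. The subring $K\otimes_K\Omega$ is $\Omega\mathbf 1$. The coordinate sum of $\mathbf 1$ is $p+1=1$ in $\mathbb F_p$, so $\mathbb F_p^X=\mathbb F_p\mathbf 1\oplus Z$ as $G$-modules, and
\[
(L/K)\otimes_K\Omega\cong Z\otimes_{\mathbb F_p}\Omega,\qquad F(z\otimes c)=z\otimes c^p,\qquad\gamma(z\otimes c)=\gamma z\otimes\gamma c .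
\]

\emph{Descent to $\mathbb F_p$.} Let $U\subseteq L/K$ be an $F$-stable $K$-subspace. Then $U_\Omega=U\otimes_K\Omega$ is stable under $G$, and under $F$ because $F(l\otimes c)=F(l)\otimes c^p$. Fix an $\mathbb F_p$-basis of $Z$; in the resulting coordinates, $F$ raises each coordinate to the $p$-th power. Let $u_1,\dots,u_m$ be the reduced row echelon basis of $U_\Omega$, so that $u_i$ has coordinate $1$ at the $i$-th pivot and $0$ at the other pivots. The vector $F(u_i)\in U_\Omega$ has the same pivot coordinates, and an element of $U_\Omega$ is determined by its pivot coordinates. So $F(u_i)=u_i$, which means that all coordinates of $u_i$ lie in $\mathbb F_p$. Thus $U_\Omega$ is spanned over $\Omega$ by $U_\Omega\cap Z$. This is a $G$-submodule of $Z$, so it is $0$ or $Z$ by Lemma~\ref{lem:irred}. Comparing dimensions, $U=0$ or $U=L/K$.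
\end{proof}

Over $k((t))$ only the subgroup $\Gamma$ acts, and it fixes a point of $X$, since $f$ has an irreducible factor of degree $p$. This is how the stable line spanned by $\varepsilon$ becomes possible after completion.

\subsection{The counterexample among modules}

\begin{proposition}\label{prop:module}
Let $(R,\mathfrak m)$ be an $F$-finite local ring with a surjection $R\to A$, and view $V$ as an $R[F]$-module. Then $Q=\operatorname{Ext}^{-1}_R(V,\omega_R^\bullet)$ is an anti-nilpotent Cartier module.
\end{proposition}

\begin{proof}
Let $N\subseteq Q$ be a nonzero Cartier submodule. Then $N^\perp\ne L/K$, so $N^\perp=0$ by Lemma~\ref{lem:dvr}(c) and Proposition~\ref{prop:simple}, and $t^nQ\subseteq N$ for some $n$. Let $c\in R$ be a preimage of $t^n$. By Lemma~\ref{lem:W}(a), $cF^e$ is injective on $H^1_{\mathfrak m}(V)=W$ for $e\gg0$. Lemma~\ref{lem:test} applies.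
\end{proof}

Together with Lemma~\ref{lem:W}(b), this separates the two notions for the module $V$ and its dual $Q$.

\section{Gluing: proof of Theorem~\ref{thm:A}}\label{sec:ring}

We need a local ring $R$ whose local cohomology contains $W$ and whose remaining cohomology causes no harm on the Cartier side. An exact sequence $0\to R\to S\to V\to0$ with $S$ regular does both: it embeds $W=H^1_{\mathfrak m}(V)$ in $H^2_{\mathfrak m}(R)$ as soon as $H^1_{\mathfrak m}(S)=0$, and the contribution of $S$ is controlled as in Example~\ref{ex:regular}. To obtain the sequence, we take a regular ring $S$ with a surjection $S\to B$ and let $R$ be the fiber product $S\times_BA$.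

\subsection{The ring}

Keep the notation of Section~\ref{sec:cover} and let $d\ge2$. Let $z=z_1,\dots,z_{d-1}$ be variables, let $S$ be the localization of $B[z]$ at the complement of $(\mathfrak n_0,z)\cup(\mathfrak n_\infty,z)$, and let $J=(z)S$. Then $S$ is a regular domain with exactly two maximal ideals $\mathfrak N_0$ and $\mathfrak N_\infty$, by prime avoidance. Both have height $d$ and contain $J$, and $S/J=B$. The ring $S$ is $F$-finite, because $F$-finiteness passes from $k$ to finitely generated algebras and to localizations. Put
\[
R=A+J=\{h\in S: h\bmod J\in A\}.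
\]
Then $J$ is an ideal of $R$, $R/J=A$, and there is an exact sequence of $R[F]$-modules
\begin{equation}\label{eq:glue}
0\to R\to S\to V\to0 .
\end{equation}

\begin{lemma}\label{lem:R}
The ring $R$ is an $F$-finite Noetherian local domain of dimension $d$ with maximal ideal $\mathfrak m=tA+J$ and residue field $k$. The ring $S$ is finite over $R$ with the same fraction field. Moreover $H^i_{\mathfrak m}(V)=0$ for $i\ne1$, $H^i_{\mathfrak m}(S)=0$ for $i\neq d$, and $H^d_{\mathfrak m}(S)=H^d_{\mathfrak N_0}(S_{\mathfrak N_0})\oplus H^d_{\mathfrak N_\infty}(S_{\mathfrak N_\infty})$ compatibly with $F$. If $d=2$, then $R$ is Cohen--Macaulay.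
\end{lemma}

\begin{proof}
Since $V$ is finitely generated over $A$, the sequence \eqref{eq:glue} shows that $S$ is a finite $R$-module. The Eakin--Nagata theorem states that a subring over which a Noetherian ring is module-finite is Noetherian; so $R$ is Noetherian. The module $F_*S$ is finite over $S$, hence over $R$, and $F_*R$ is a submodule of it; so $R$ is $F$-finite. Since $S$ is integral over $R$, we have $\dim R=d$, and every maximal ideal of $R$ is the contraction of $\mathfrak N_0$ or $\mathfrak N_\infty$ and so contains $J$. As $R/J=A$ is local, $R$ is local with maximal ideal $tA+J$ and residue field $k$. The fraction fields agree because $z_1S\subseteq R$; here $d\ge 2$ guarantees that $z_1$ exists.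

The ring $R$ acts on $V$ through $A$, so $H^i_{\mathfrak m}(V)=H^i_{(t)}(V)$, which vanishes for $i\ne1$ as $V$ is free over $A$. The primes of $S$ containing $\mathfrak mS$ are $\mathfrak N_0$ and $\mathfrak N_\infty$. So the $S$-module $H^i_{\mathfrak m}(S)$, in which each element is killed by a power of $\mathfrak N_0\mathfrak N_\infty$, is the direct sum of its localizations $H^i_{\mathfrak N}(S_{\mathfrak N})$ at these two comaximal ideals, and localization commutes with $F$. These vanish for $i\ne d$ since $S_{\mathfrak N}$ is regular of dimension $d$. If $d=2$, then $H^0_{\mathfrak m}(R)\subseteq H^0_{\mathfrak m}(S)=0$, and $H^1_{\mathfrak m}(R)$ lies between $H^0_{\mathfrak m}(V)=0$ and $H^1_{\mathfrak m}(S)=0$ in the long exact sequence of \eqref{eq:glue}. So $R$ has depth two.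
\end{proof}

\subsection{$R$ is not $F$-anti-nilpotent}

Since $d\ge2$, we have $H^1_{\mathfrak m}(S)=0$, and the connecting map of \eqref{eq:glue} is an injection of $R[F]$-modules $W=H^1_{\mathfrak m}(V)\hookrightarrow H^2_{\mathfrak m}(R)$. The submodule $N\subseteq W$ of Lemma~\ref{lem:W}(b) is then an $R[F]$-submodule of $H^2_{\mathfrak m}(R)$, and $F$ is not injective on $W/N\subseteq H^2_{\mathfrak m}(R)/N$. So $R$ is not $F$-anti-nilpotent. (With $d=1$ the construction would give $S=B$ and $R=A$, and the connecting map would be zero.)

\subsection{$R$ is Cartier-anti-nilpotent}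

Let $\omega=\omega_R^\bullet$. By (D4) and Lemma~\ref{lem:R}, $\operatorname{Ext}^{-i}_R(V,\omega)=0$ for $i\ne1$ and $\operatorname{Ext}^{-i}_R(S,\omega)=0$ for $i\ne d$. As $d\neq1$, all maps $\operatorname{Ext}^{-i}_R(V,\omega)\to\operatorname{Ext}^{-i}_R(S,\omega)$ are zero, and the long exact sequence of \eqref{eq:glue} breaks into exact sequences of Cartier modules
\[
0\to\operatorname{Ext}^{-i}_R(S,\omega)\to H^{-i}(\omega)\to\operatorname{Ext}^{-i+1}_R(V,\omega)\to0 .
\]
The right-hand term is $0$ or $Q$, which is anti-nilpotent by Proposition~\ref{prop:module}. By Lemma~\ref{lem:ext} it remains to prove the following lemma. Note that it concerns $R$-submodules of $\omega_S$, which need not be $S$-submodules; the proof works because $\omega_S$ has rank at most one over $R$.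

\begin{lemma}\label{lem:omegaS}
The Cartier $R$-module $\omega_S=\operatorname{Ext}^{-d}_R(S,\omega)$ is anti-nilpotent.
\end{lemma}

\begin{proof}
Let $0\ne c\in R$. The Matlis dual of $\operatorname{Ext}^{-d}_R(S/cS,\omega)$ is $H^d_{\mathfrak m}(S/cS)$, which is zero as $\dim S/cS<d$. The Ext sequence of $0\to S\xrightarrow{c}S\to S/cS\to0$ then shows that $c$ is injective on $\omega_S$. So $\omega_S$ is torsion-free over $R$. Let $\kappa$ be the fraction field of $R$. Since $S\otimes_R\kappa=\kappa$, we have $\omega_S\otimes_R\kappa=H^{-d}(\omega\otimes_R\kappa)$, which has dimension at most one by (D3). Hence a nonzero submodule $N\subseteq\omega_S$ satisfies $N\otimes_R\kappa=\omega_S\otimes_R\kappa$, and $c\,\omega_S\subseteq N$ for some $0\ne c\in R$.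

By Lemmas~\ref{lem:test} and~\ref{lem:R}, it suffices to show that for $0\neq c\in R$ and $e\gg0$ the map $cF^e$ is injective on $H^d_{\mathfrak N}(S_{\mathfrak N})$ for $\mathfrak N=\mathfrak N_0,\mathfrak N_\infty$. Use the notation of Example~\ref{ex:regular} for $S_{\mathfrak N}$. The kernel of $cF^e$ is an $S_{\mathfrak N}$-submodule, since $cF^e(aw)=a^{p^e}cF^e(w)$. If it is nonzero, it contains $\eta$, and $[c/x^{p^e}]=0$ forces $c\in(x_1^{p^e},\dots,x_d^{p^e})\subseteq\mathfrak N^{p^e}S_{\mathfrak N}$. By Krull's intersection theorem this fails for $e\gg0$.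
\end{proof}

This completes the proof of Theorem~\ref{thm:A}.

\section{Completion and henselization: proof of Theorem~\ref{thm:B}}\label{sec:B}

Let $(R,\mathfrak m,k)$ be an $F$-finite local ring and $\omega=\omega_R^\bullet$. Recall that $R^h$ is the filtered colimit of the \'etale neighborhoods $R'$ of $R$, that $(R')^h=R^h$, and that $R^h$ has completion $\widehat R$. If $R'$ is an \'etale neighborhood, $R^h$ or $\widehat R$, then $R'$ is a Noetherian local ring, faithfully flat over $R$, with maximal ideal $\mathfrak mR'$ and residue field $k$.

\subsection{Base change}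

\begin{lemma}\label{lem:bc}
Let $R'$ be an \'etale neighborhood of $R$, or $R^h$, or $\widehat R$.
\begin{itemize}
\item[(a)] For every $R$-module $M$, the map $F_*M\otimes_RR'\to F_*(M\otimes_RR')$, $F_*x\otimes r'\mapsto F_*(x\otimes r'^{\,p})$, is an isomorphism. In particular, generators of $F_*R$ over $R$ generate $F_*R'$ over $R'$, the ring $R'$ is $F$-finite, and for a Cartier module $(C,\phi)$ over $R$ the map $\phi'=\phi\otimes R'$ makes $C\otimes_RR'$ a Cartier module over $R'$.
\item[(b)] If $N\subseteq C$ is a Cartier submodule, then so is $N\otimes_RR'\subseteq C\otimes_RR'$, and $\phi'(F_*(N\otimes_RR'))=\phi(F_*N)\otimes_RR'$.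
\item[(c)] The complex $\omega'=\omega\otimes_RR'$ is a normalized dualizing complex of $R'$. For a finitely generated $R[F]$-module $M$, give $M'=M\otimes_RR'$ the action $F(x\otimes r')=F(x)\otimes r'^{\,p}$. Then $\operatorname{Ext}^{-i}_{R'}(M',\omega')\cong\operatorname{Ext}^{-i}_R(M,\omega)\otimes_RR'$ as Cartier modules.
\item[(d)] If $R'$ is Cartier-anti-nilpotent, so is $R$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let first $M=R$. For \'etale algebras this is the standard fact that the relative Frobenius is an isomorphism, and it passes to localizations and filtered colimits. For $\widehat R$, the module $F_*R\otimes_R\widehat R$ is the $\mathfrak m$-adic completion of the finite module $F_*R$. Now $\mathfrak m^nF_*R=F_*(I_n)$, where $I_n$ is generated by the $p$-th powers of the elements of $\mathfrak m^n$, and the $I_n$ define the $\mathfrak m$-adic topology of $R$; so the completion is $F_*\widehat R$. The general case follows from $F_*M\otimes_RR'=F_*M\otimes_{F_*R}(F_*R\otimes_RR')$.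

(b) This is (a) for $N$, together with the fact that flat base change preserves inclusions and images.

(c) For a finitely generated first argument, $\operatorname{RHom}_R(-,\omega)$ commutes with flat base change. So $\operatorname{RHom}_{R'}(k,\omega')\cong k\otimes_RR'=k$, and (D1) applies. Tensoring $\theta$ with $R'$ gives, by (a), an isomorphism $F_*\omega'\to\operatorname{RHom}_{R'}(F_*R',\omega')$ in $D(F_*R')$, whose composite with evaluation at $F_*1$ is $\operatorname{Tr}\otimes R'$. So $\operatorname{Tr}\otimes R'$ is a trace for $\omega'$. The isomorphism of Ext modules sends $g\otimes1$ to $g\otimes R'$, and the Cartier structure defined by $\operatorname{Tr}\otimes R'$ sends $F_*(g\otimes R')$ to $(\operatorname{Tr}\circ F_*g\circ F_M)\otimes R'=\phi(F_*g)\otimes R'$. It agrees with $\phi'$ because, by (a), these elements generate over $R'$.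

(d) Let $N\subseteq H^{-i}(\omega)$ be a Cartier submodule. By (b), (c) and the hypothesis, $(N/\phi(F_*N))\otimes_RR'=0$, so $N=\phi(F_*N)$ by faithful flatness.
\end{proof}

We write $\phi$ also for the base-changed structures. Lemma~\ref{lem:bc}(d), applied to $R^h\to\widehat R$ and to $R'\to(R')^h=R^h$, proves (b)$\Rightarrow$(c) and (c)$\Rightarrow$(d).

\subsection{The equivalence of (a) and (b)}

We have $H^i_{\mathfrak m}(R)=H^i_{\mathfrak m\widehat R}(\widehat R)$ with the same Frobenius action. Every element is killed by a power of $\mathfrak m$, so $R$-submodules and $\widehat R$-submodules coincide. Hence $R$ is $F$-anti-nilpotent if and only if $\widehat R$ is, and we may assume that $R$ is complete. Then (a)$\Rightarrow$(b) is (F1).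

Assume (b). Let $M=H^{-i}(\omega)$ and $H=H^i_{\mathfrak m}(R)$, with the pairing of (D4), and let $\tau=H^0_{\mathfrak m}(\operatorname{Tr})\colon F_*E_R\to E_R$. Applying $H^0_{\mathfrak m}$ to $\phi(F_*g)=\operatorname{Tr}\circ F_*g\circ F_R[i]$ gives
\begin{equation}\label{eq:pair}
\langle\phi(F_*g),w\rangle=\tau\bigl(F_*\langle g,F(w)\rangle\bigr).
\end{equation}
Let $N\subseteq H$ be an $R[F]$-submodule and $C=\{g\in M:\langle g,N\rangle=0\}$. By \eqref{eq:pair} and $F(N)\subseteq N$, the submodule $C$ is a Cartier submodule, so $\phi(F_*C)=C$. Let $w\in H$ with $F(w)\in N$. Then \eqref{eq:pair} gives $\langle\phi(F_*g),w\rangle=0$ for all $g\in C$, so $\langle C,w\rangle=0$. Suppose $w\notin N$. Since $E_R$ is an injective cogenerator, some homomorphism $H\to E_R$ kills $N$ and not $w$. Since $R$ is complete and $M$ is finitely generated, $H^\vee=M^{\vee\vee}=M$, so this homomorphism is $\langle g,-\rangle$ for some $g\in M$. Then $g\in C$ and $\langle g,w\rangle\ne0$, a contradiction. So $F$ is injective on $H/N$, and (a) holds. The equality $H^\vee=M$ is the only use of completeness, and by Theorem~\ref{thm:A}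 it cannot be avoided.

\subsection{From \'etale neighborhoods to the henselization}

Assume (d). Fix $b_1,\dots,b_n\in R$ such that the $F_*b_j$ generate $F_*R$. If $R'$ is as in Lemma~\ref{lem:bc} and a submodule $C$ of a Cartier module over $R'$ is generated by $v_1,\dots,v_m$, then $F_*C$ is generated over $R'$ by the $F_*(b_jv_i)$. So $\phi(F_*C)$ is generated by the $\phi(F_*(b_jv_i))$, and being a Cartier submodule is a finite set of conditions.

Let $M=H^{-i}(\omega)$ and let $C=\sum R^hv_l\subseteq M\otimes_RR^h$ be a Cartier submodule. Write $\phi(F_*(b_jv_i))=\sum_lc_{jil}v_l$ with $c_{jil}\in R^h$. Since $M\otimes_RR^h$ is the filtered colimit of the $M\otimes_RR'$, there is an \'etale neighborhood $R'$ such that the $v_l$ come from $M\otimes_RR'$, the $c_{jil}$ come from $R'$, and these equations hold in $M\otimes_RR'$. Then $C'=\sum R'v_l$ is a Cartier submodule of $M\otimes_RR'=H^{-i}(\omega_{R'}^\bullet)$ with $C'\otimes_{R'}R^h=C$. By (d), $\phi(F_*C')=C'$, and Lemma~\ref{lem:bc}(b) for $R'\to R^h$ gives $\phi(F_*C)=C$. This proves (c).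

\subsection{From the henselization to the completion}

Assume (c), and replace $R$ by $R^h$, which has the same completion. So $R$ is henselian, $F$-finite and Cartier-anti-nilpotent. It is excellent by Kunz's theorem that $F$-finite rings are excellent. By Popescu's theorem \cite{Pop}, an excellent henselian local ring has the Artin approximation property: every solution in $\widehat R$ of a finite system of polynomial equations over $R$ is congruent, modulo any given $\mathfrak m^\nu\widehat R$, to a solution in $R$.

A bad Cartier submodule over $\widehat R$ need not come from $R$, but we can approximate it. The condition of being a Cartier submodule must be kept exactly, and the failure of $\phi(F_*C)=C$ is visible modulo a power of $\mathfrak m$. The difficulty is that $\phi$ extracts $p$-th roots, so $\phi(F_*v)$ is not a polynomial in the coordinates of $v$. It becomes one if the unknowns are the coordinates of $F_*v$ in $F_*\widehat M$.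

Let $M=H^{-i}(\omega)=R^m/\langle\rho_1,\dots,\rho_w\rangle$ with generators $e_1,\dots,e_m$, where $\rho_\mu=(\rho_\mu^g)_{g=1}^m$, and let $b_1,\dots,b_n$ be as before. Suppose that $C=\sum_i\widehat Rv_i\subseteq\widehat M$ is a Cartier submodule with $\phi(F_*C)\ne C$. By Lemma~\ref{lem:bc}(a), every element of $\widehat R$ has the form $\sum_hy_h^pb_h$, so
\[
v_i=\sum_{a,h}y_{iah}^p\,b_he_a\qquad\text{with }y_{iah}\in\widehat R .
\]
Put $\psi_{jha}=\phi(F_*(b_jb_he_a))\in M$ and choose lifts $(\psi^g_{jha})_{g=1}^m\in R^m$. Then
\begin{equation}\label{eq:phi}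
\phi(F_*(b_jv_i))=\sum_{a,h}y_{iah}\,\psi_{jha}.
\end{equation}
These elements lie in $C$. Lifting this to $\widehat R^m$, where $v_l$ has the lift with $g$-th coordinate $\sum_hy_{lgh}^pb_h$, we find $c_{jil},d_{ji\mu}\in\widehat R$ with
\begin{equation}\label{eq:system}
\sum_{a,h}y_{iah}\psi^g_{jha}=\sum_lc_{jil}\sum_hy_{lgh}^pb_h+\sum_\mu d_{ji\mu}\rho_\mu^g\qquad\text{for all }i,j,g .
\end{equation}
This is a polynomial system over $R$ in the unknowns $(y,c,d)$. By Krull's intersection theorem for $\widehat M/\phi(F_*C)$, there is a $\nu$ with $C\not\subseteq\phi(F_*C)+\mathfrak m^\nu\widehat M$. Let $(y',c',d')$ be a solution of \eqref{eq:system} in $R$ congruent to $(y,c,d)$ modulo $\mathfrak m^\nu\widehat R$. Put $v_i'=\sum_{a,h}y_{iah}'^{\,p}b_he_a\in M$ and $C'=\sum_iRv_i'$. Formula \eqref{eq:phi} holds for $v_i'$ and $y'$, so \eqref{eq:system} says that $\phi(F_*(b_jv_i'))=\sum_lc'_{jil}v_l'$, and $C'$ is a Cartier submodule of $M$. Modulo $\mathfrak m^\nu\widehat M$ we have $v_i'\equiv v_i$, and $\phi(F_*(b_jv_i'))\equiv\phi(F_*(b_jv_i))$ by \eqref{eq:phi}. Therefore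
\[
\widehat RC'+\mathfrak m^\nu\widehat M=C+\mathfrak m^\nu\widehat M\not\subseteq\phi(F_*C)+\mathfrak m^\nu\widehat M=\widehat R\,\phi(F_*C')+\mathfrak m^\nu\widehat M .
\]
So $\phi(F_*C')\neq C'$, contradicting (c). This proves (b) and completes the proof of Theorem~\ref{thm:B}.

\section{Dimension at most one: proof of Theorem~\ref{thm:C}}\label{sec:C}

The module $Q$ of Section~\ref{sec:cover} has rank $p\geq2$ over $A$, which leaves room for new submodules of intermediate rank after completion. In dimension one there is no such room: $H^{-1}(\omega_{\widehat R}^\bullet)$ is built from modules of rank one over the branches of $\widehat R$ and a module of finite length, which completion does not change.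

Let $R$ be Cartier-anti-nilpotent with $\dim R\le1$. Then $\phi$ is surjective on each $H^{-i}(\omega)$, so $F$ is injective on each $H^i_{\mathfrak m}(R)$ by Lemma~\ref{lem:dual} with $M=R$, $c=1$, $e=1$.

\subsection*{Dimension zero}
Here $F$ is injective on $H^0_{\mathfrak m}(R)=R$, so the Artinian local ring $R$ is reduced, hence a field. The only submodules of $H^0_{\mathfrak m}(R)$ are $0$ and $R$, and $R$ is $F$-anti-nilpotent.

\subsection*{Dimension one: reduction to the normalization}
An element $x\in H^0_{\mathfrak m}(R)$ lies in $\mathfrak m$ and is killed by a power of $\mathfrak m$, so it is nilpotent, and $x=0$ by injectivity of $F$. So $R$ is Cohen--Macaulay, its associated primes are its minimal primes, and $R$ embeds in the product of the $R_{\mathfrak p}$ over the minimal primes $\mathfrak p$. Each $R_{\mathfrak p}$ is Cartier-anti-nilpotent by (F2), hence a field by the case of dimension zero. So $R$ is reduced.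

Let $S$ be the normalization of $R$. It is finite over $R$ because $R$ is excellent, and $S/R$ has finite length because $S_{\mathfrak p}=R_{\mathfrak p}$ for minimal $\mathfrak p$. We have $H^1_{\mathfrak m}(S/R)=0$ and $H^0_{\mathfrak m}(S)=0$, so $\operatorname{Ext}^{-1}_R(S/R,\omega)=0$ and $\operatorname{Ext}^0_R(S,\omega)=0$ by (D4). The sequence of $R[F]$-modules $0\to R\to S\to S/R\to0$ thus gives an exact sequence of Cartier modules
\begin{equation}\label{eq:dim1}
0\to\operatorname{Ext}^{-1}_R(S,\omega)\to H^{-1}(\omega)\to\Theta\to0,\qquad\Theta=\operatorname{Ext}^0_R(S/R,\omega),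
\end{equation}
and $\Theta$ has finite length since its Matlis dual is $S/R$. We tensor \eqref{eq:dim1} with $\widehat R$, put $\widehat\omega=\omega\otimes_R\widehat R$, and use Lemma~\ref{lem:bc}(c). We show that both outer terms are anti-nilpotent over $\widehat R$.

\subsection*{The finite length part}
The module $\Theta$ is anti-nilpotent over $R$ by Lemma~\ref{lem:ext}. The map $\Theta\to\Theta\otimes_R\widehat R$ is a bijection compatible with $\phi$, and $R$-submodules of a module of finite length are $\widehat R$-submodules. So $\Theta\otimes_R\widehat R$ is anti-nilpotent over $\widehat R$.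

\subsection*{The branches}
The localizations of $S$ at its maximal ideals are discrete valuation rings, so $\widehat S=S\otimes_R\widehat R=\prod_iS_i$ with each $S_i$ a complete discrete valuation ring, finite over $\widehat R$. Let $K_i$ be its fraction field and $v_i$ its valuation. The factors are closed under $p$-th powers, so this is a decomposition of $\widehat R[F]$-modules, and $\operatorname{Ext}^{-1}_{\widehat R}(\widehat S,\widehat\omega)=\bigoplus_i\omega_i$ as Cartier modules, with $\omega_i=\operatorname{Ext}^{-1}_{\widehat R}(S_i,\widehat\omega)$. By (D2) and (D1), $\omega_i$ is free of rank one over $S_i$.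

Let $r\in\mathfrak m$ be a nonzerodivisor of $R$. It is a nonzerodivisor on $S$ and hence on $\widehat S$, so its image in each $S_i$ is a nonzero nonunit. A power of $r$ kills $S/R$, so $\widehat R[1/r]=\widehat S[1/r]=\prod_iK_i$. Let $N\subseteq\omega_i$ be a nonzero Cartier $\widehat R$-submodule. Then $N[1/r]$ is a nonzero $\widehat R[1/r]$-submodule, that is, a nonzero $K_i$-subspace, of the one-dimensional space $\omega_i[1/r]$. So $N[1/r]=\omega_i[1/r]$ and $r^n\omega_i\subseteq N$ for some $n$. On $H^1_{\mathfrak m}(S_i)=K_i/S_i$ the map $r^nF^e$ is injective once $p^e>n\,v_i(r)$, because $v_i(h)\le-1$ implies $v_i(r^nh^{p^e})\le n\,v_i(r)-p^e<0$. By Lemma~\ref{lem:test}, each $\omega_i$ is anti-nilpotent, and so is their direct sum by Lemma~\ref{lem:ext}.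

\subsection*{Conclusion}
By Lemma~\ref{lem:ext}, $H^{-1}(\widehat\omega)$ is anti-nilpotent. For $i\ne1$ we have $H^{-i}(\widehat\omega)=0$ by (D4), since $R$ is Cohen--Macaulay of dimension one. So $\widehat R$ is Cartier-anti-nilpotent, and $R$ is $F$-anti-nilpotent by Theorem~\ref{thm:B}. This proves Theorem~\ref{thm:C}.

\begin{remark}
Let $R$ be the ring of Theorem~\ref{thm:A} with $d=2$. For a prime $\mathfrak p\neq\mathfrak m$, the ring $R_{\mathfrak p}$ has dimension at most one and is Cartier-anti-nilpotent by (F2), so it is $F$-anti-nilpotent by Theorem~\ref{thm:C}. The failure occurs only at the closed point.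
\end{remark}

\begin{thebibliography}{9}

\bibitem{DMV}
Alessandro De Stefani, Linquan Ma, Matteo Varbaro,
\emph{Herzog ideals and $F$-singularities},
arXiv:2601.06476 (2026).

\bibitem{Pop}
Popescu,
\emph{General N\'eron desingularization and approximation},
Nagoya Math. J. 104 (1986).

\end{thebibliography}
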